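# Pure binomial inequalities between homomorphism numbers: a cone that is not finitely generated

## 1. Vertices, edges and cherries

All graphs are finite and simple and have at least one vertex. For graphs $H$ and $G$, $\operatorname{hom}(H;G)$ is the number of graph homomorphisms from $H$ to $G$: maps $V(H)\to V(G)$ that send every edge of $H$ to an edge of $G$.

Take three small graphs: the vertex $K_1$, the edge $K_2$, and the cherry $\Lambda$ (the path on three vertices). For a graph $G$ with degrees $d(s)$, $s\in V(G)$, write
$$v=\operatorname{hom}(K_1;G)=|V(G)|,\qquad e=\operatorname{hom}(K_2;G)=\sum_s d(s),\qquad w=\operatorname{hom}(\Lambda;G)=\sum_s d(s)^2 ,$$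
where the last formula chooses the image $s$ of the middle vertex first. Suppose $G$ has an edge, so that $v,e,w>0$. Here are four inequalities between products of powers of $v,e,w$:
$$vw\ge e^2,\qquad ve\ge w,\qquad e^2\ge w,\qquad w\ge e.$$
The first is Cauchy–Schwarz. The second holds because $d(s)\le v$, the third because a sum of squares of nonnegative numbers is at most the square of the sum, and the fourth because $d^2\ge d$ for an integer $d\ge 0$. In logarithmic form, with $x=(\log v,\log e,\log w)$, they say $A_j\cdot x\ge 0$ for
$$A_1=(1,-2,1),\quad A_2=(1,1,-1),\quad A_3=(0,2,-1),\quad A_4=(0,-1,1).$$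

**Claim.** If $y\in\mathbb R^3$ satisfies $y_1\log v+y_2\log e+y_3\log w\ge 0$ for all $G$ with an edge, then $y$ is a nonnegative combination of $A_1,A_2,A_3,A_4$.

To see this, test $y$ on four families as $k\to\infty$, and divide by $\log k$.

* One edge plus $k$ isolated vertices: $(v,e,w)=(k+2,2,2)$, limit direction $r^1=(1,0,0)$.
* A matching with $k$ edges: $(2k,2k,2k)$, limit direction $r^2=(1,1,1)$.
* The complete graph $K_k$: $(k,\,k(k-1),\,k(k-1)^2)$, limit direction $r^3=(1,2,3)$.
* The star with $k$ leaves: $(k+1,\,2k,\,k^2+k)$, limit direction $r^4=(1,1,2)$.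

So $p=y\cdot r^1$, $q=y\cdot r^2$, $r=y\cdot r^3$, $s=y\cdot r^4$ are all nonnegative. Moreover $r^1+r^3=(2,2,3)=r^2+r^4$, so $p+r=q+s$. The values $(A_j\cdot r^1,\dots,A_j\cdot r^4)$ are
$$A_1:(1,0,0,1),\quad A_2:(1,1,0,0),\quad A_3:(0,1,1,0),\quad A_4:(0,0,1,1).$$
Put $t=\max(0,p-q)$. Then $t\le p$, and $t\le s$ because $p-q=s-r\le s$. Hence the numbers
$$\alpha_1=t,\quad \alpha_2=p-t,\quad \alpha_3=q-p+t,\quad\alpha_4=s-t$$
are all nonnegative, and $\alpha_1+\alpha_2=p$, $\alpha_2+\alpha_3=q$, $\alpha_3+\alpha_4=q+s-p=r$, $\alpha_4+\alpha_1=s$. So $\sum_j\alpha_jA_j$ and $y$ have the same inner products with $r^1,r^2,r^3$. These three vectors are linearly independent (their determinant is $1$), hence $y=\sum_j\alpha_jA_j$. This proves the claim.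

So all inequalities of this shape between $v,e,w$ follow, by multiplying and taking powers, from four of them, and these four have integer exponents. Does this happen for every finite list of graphs?

**Definition (pure binomial inequalities).** A pure binomial inequality in graph homomorphism numbers is an inequality
$$\operatorname{hom}(H_1;G)^{a_1}\cdots \operatorname{hom}(H_k;G)^{a_k}\geq \operatorname{hom}(H_{k+1};G)^{a_{k+1}}\cdots \operatorname{hom}(H_m;G)^{a_m}$$
with fixed graphs $H_i$ and exponents $a_i\ge 0$. Fix $\mathcal U=\{H_1,\dots,H_m\}$. A graph $G$ is *admissible* for $\mathcal U$ if $\operatorname{hom}(H_i;G)>0$ for all $i$, and then $\ell(G)\in\mathbb R^{\mathcal U}$ denotes the vector of all $\log\operatorname{hom}(H_i;G)$. A vector $y\in\mathbb R^{\mathcal U}$ is the exponent vector of a *valid* pure binomial inequality if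
$$\prod_{i:\,y_i>0}\operatorname{hom}(H_i;G)^{y_i}\ \ge\prod_{i:\,y_i<0}\operatorname{hom}(H_i;G)^{-y_i}\quad\text{for all admissible }G,$$
that is, if $y\cdot\ell(G)\ge 0$ for all admissible $G$. The valid exponent vectors form a convex cone $C(\mathcal U)$, the *cone of valid pure binomial inequalities in graphs of $\mathcal U$*.

A cone is *finitely generated* if it is the set of nonnegative combinations of finitely many vectors, and *rational polyhedral* if these vectors can be taken with rational coordinates. We have just shown that $C(\{K_1,K_2,\Lambda\})$ is rational polyhedral. It is known that $C(\mathcal U)$ is rational polyhedral when all graphs in $\mathcal U$ are series-parallel and chordal. The problem, whose source is Grigoriy Blekherman and Annie Raymond, "A Path Forward: Tropicalization in Extremal Combinatorics", arXiv:2108.06377 (2021), is to prove or disprove that *for any finite collection $\mathcal U$ of graphs, $C(\mathcal U)$ is rational polyhedral*.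

The statement is false. We shall construct an explicit collection of 32 connected graphs whose cone is not finitely generated, even over $\mathbb R$.

## 2. Linear images of cones, and duality

By definition $C(\mathcal U)$ is cut out by one linear condition for each admissible $G$, so by infinitely many conditions. Such a cone may or may not be finitely generated. The round cone $\{(a,b,c): c\ge\sqrt{a^2+b^2}\}$ is not: each of its infinitely many boundary rays is extreme, and every generating set must contain a vector on each extreme ray.

The cone $C(\mathcal U)$ is hard to describe completely. The following trivial fact lets us avoid doing so: if $C$ is generated by $y^1,\dots,y^r$ and $\rho$ is linear, then $\rho(C)$ is generated by $\rho(y^1),\dots,\rho(y^r)$. So *if some linear image of $C(\mathcal U)$ is not finitely generated, then neither is $C(\mathcal U)$*. We shall find $\mathcal U$ and $\rho$ for which $\rho(C(\mathcal U))$ is a cone that is known not to be finitely generated.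

Only in the last section shall we need duality. For $A\subseteq\mathbb R^d$ put $A^*=\{y:\ y\cdot a\ge0\text{ for all }a\in A\}$. The bipolar theorem says that $A^{**}$ is the closed convex cone generated by $A$.

## 3. Linear information inequalities and the theorem of Matúš

Logarithms are natural and random variables take finitely many values. For $X$ with law $p$, the entropy is $H(X)=H(p)=-\sum_s p(s)\log p(s)$, and $H(X\mid Y)=H(X,Y)-H(Y)$. We use these textbook facts.

* (E1) $0\le H(X)\le\log|A|$ if $X$ takes values in the finite set $A$, and $H(X)=\log |A|$ if $X$ is uniform on $A$.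
* (E2) $H(X\mid Y)\ge 0$, and $H(X\mid Y,Z)\le H(X\mid Y)$. Hence, by the chain rule, $H(X_1,\dots,X_r\mid Y)\le\sum_jH(X_j\mid Y)$.
* (E3) $H(p)\ge-\log\sum_sp(s)^2$. Indeed, $H(p)$ is the mean of $-\log p(s)$ under $p$, and $-\log$ is convex, so Jensen's inequality applies.
* (E4) $H(p)$ is continuous in $p$ on a fixed finite set.

**Definition (entropic vectors, the cone $I_n$).** Fix $n\ge3$. Let $\mathcal S=\{S:\emptyset\ne S\subseteq[n]\}$ and $N=|\mathcal S|=2^n-1$. A vector $h\in\mathbb R^{\mathcal S}$ is *entropic* if there are jointly distributed $X_1,\dots,X_n$ with $h(S)=H((X_i)_{i\in S})$ for all $S$. The cone of valid linear information inequalities is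
$$I_n=\{c\in\mathbb R^{\mathcal S}:\ c\cdot h\ge0\ \text{for all entropic }h\}.$$

*Example.* Let $Y_1,Y_2$ be independent fair bits and $Y_3=Y_1+Y_2\bmod 2$. Any two of the three determine the third, so $h(S)=\log2$ when $|S|=1$ and $h(S)=2\log 2$ when $|S|\ge2$. An element of $I_3$ is the $c$ with $c\cdot h=h(\{1\})+h(\{2\})-h(\{1,2\})$, by subadditivity of entropy.

**Theorem (F. Matúš, *Infinitely many information inequalities*, Proc. IEEE ISIT 2007, 41–44).** For $n\ge4$ no finite set of linear information inequalities generates all of them; that is, the convex cone $I_n$ is not finitely generated.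

This theorem is the one ingredient that we use without proof. It does not matter whether one also allows countably many values with finite entropies. Merging all values of each $X_i$ of index greater than $k$ into one value gives finite-valued vectors whose entropies increase with $k$ and are at most the original ones. The unmerged values alone contribute $\sum -p(s)\log p(s)$ over the tuples $s$ of indices at most $k$, which tends to the original entropy. So the inequalities valid in the finite case remain valid.

We can now state the goal.

**Theorem 1.** For each $n\ge 3$ there are an explicit collection $\mathcal U_n$ of $2N+2$ connected graphs and a rational linear map $\rho:\mathbb R^{\mathcal U_n}\to\mathbb R^{\mathcal S}$ such that the cone $C(\mathcal U_n)$ of valid pure binomial inequalities satisfies $\rho(C(\mathcal U_n))=I_n$.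

**Corollary.** For $n\ge4$ (e.g. $\mathcal U_4$, with 32 graphs), $C(\mathcal U_n)$ is not finitely generated; in particular it is not rational polyhedral.

The corollary follows from Theorem 1, the theorem of Matúš and the remark on linear images in Section 2.

Why should entropy be related to homomorphism counts at all? Look again at $vw\ge e^2$. Let $(X,X')$ be uniform on the $e$ homomorphisms $K_2\to G$. The law of $X$ is $p(s)=d(s)/e$. Then (E1) and (E3) give
$$2\log e-\log w=-\log\sum_s p(s)^2\ \le\ H(X)\ \le\ \log v .$$
The entropy $H(X)$ is bounded above by the count of a *small* graph $K_1$, and below through the count of a *doubled* graph $\Lambda$, which is two copies of $K_2$ glued along a vertex. This sandwich will reappear.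

## 4. Encoding a joint distribution in a graph

**Definition (quasi-uniform).** $Y=(Y_1,\dots,Y_n)$ is *quasi-uniform* if for each $S\in\mathcal S$ the vector $Y_S=(Y_i)_{i\in S}$ is uniform on its support.

The three bits above are quasi-uniform. A bit with $\Pr(Y_1=1)=1/3$ is not. For quasi-uniform $Y$ the entropy $h(S)$ is the logarithm of an integer, the size of the support $V_S$ of $Y_S$. So we try to realize these integers as homomorphism counts. We encode $Y$ by incidence: values of $Y_S$ are vertices, and a value of $Y_S$ is joined to its coordinates. To keep track of which vertex belongs to which $S$ we use colors.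

**Definition (colored graphs).** Let $B$ be the graph on $\{p_S:S\in\mathcal S\}$ with edges $p_Sp_{\{i\}}$ for $|S|\ge2$, $i\in S$. It is bipartite, with the singletons on one side. A *colored graph* is a finite graph $J$ with a map $c:V(J)\to\mathcal S$ such that $v\mapsto p_{c(v)}$ is a homomorphism $J\to B$. In other words, each edge joins a vertex of some color $S$, $|S|\ge2$, to a vertex of color $\{i\}$ with $i\in S$.

We write $u_i$ for $u_{\{i\}}$. The relevant colored graphs are as follows.

* $F$ has vertices $u_S$ of color $S$, for $S\in\mathcal S$, and edges $u_Su_i$ for $|S|\ge2$, $i\in S$. It is a copy of $B$.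
* $T_S$ is the subgraph of $F$ induced on $u_S$ and the $u_i$, $i\in S$. It is a single vertex if $|S|=1$, and otherwise a star with $|S|$ leaves.
* $D_S$ is two disjoint copies of $F$ glued along the vertices $u_i$, $i\in S$.
* $M(Y)$, for quasi-uniform $Y$, has vertex set $\bigsqcup_SV_S$, where $V_S$ gets color $S$. For $|S|\ge2$ and $i\in S$, $s\in V_S$ is adjacent to $t\in V_{\{i\}}$ iff the $i$-th coordinate of $s$ is $t$.

**Lemma 1.** Let $Y$ be quasi-uniform with entropy vector $h$. The numbers of color-preserving homomorphisms to $M(Y)$ are $e^{h(S)}$ from $T_S$, $e^{h([n])}$ from $F$, and $e^{2h([n])-h(S)}$ from $D_S$.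

*Proof.* By uniformity $|V_S|=e^{h(S)}$.

For $T_S$: the image $s\in V_S$ of $u_S$ is arbitrary and determines the images of the $u_i$, $i\in S$, namely the coordinates of $s$. The count is $|V_S|$.

For $F$: the image $y\in V_{[n]}$ of $u_{[n]}$ is arbitrary. It forces $u_i\mapsto y_i$ for each $i$. Then $u_S$, which is adjacent to all $u_i$ with $i\in S$, must go to the tuple $(y_i)_{i\in S}$, which does lie in $V_S$. The count is $|V_{[n]}|$.

For $D_S$: a homomorphism is a pair of homomorphisms from $F$ that agree on $u_i$ for $i\in S$, so a pair $(y,y')\in V_{[n]}^2$ with $y_S=y'_S$. Since $Y$ is uniform on $V_{[n]}$ and $Y_S$ is uniform on $V_S$, each $s\in V_S$ has exactly $|V_{[n]}|/|V_S|$ extensions in $V_{[n]}$. The count is $|V_S|\cdot(|V_{[n]}|/|V_S|)^2=|V_{[n]}|^2/|V_S|$. $\square$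

For the three bits, the counts are $2$ for each $T_{\{i\}}$, $4$ for the other $T_S$ and for $F$, $16/2=8$ for $D_{\{i\}}$, and $16/4=4$ for the other $D_S$.

Quasi-uniform vectors are enough to test information inequalities.

**Lemma 2.** If $c\cdot h<0$ for some entropic $h$, then $c\cdot h'<0$ for the entropy vector $h'$ of some quasi-uniform $Y$.

*Proof.* Let $h$ come from $X=(X_1,\dots,X_n)$ with law $p$ on a finite set. By (E4) we may move $p$ slightly and assume that its values are rational, with common denominator $q$. For $k$ a multiple of $q$ let $\Omega_k$ be the set of sequences of length $k$ over the range of $X$ in which each value $x$ occurs exactly $kp(x)$ times. Let $Y$ be uniform on $\Omega_k$, and let $Y_i$ be the sequence of $i$-th coordinates.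

The group $\mathrm{Sym}(k)$ permutes positions and acts transitively on $\Omega_k$. The map $\Omega_k\to\{\text{values of }Y_S\}$ is equivariant. So its image is a single orbit, and all its fibers have the same size. Hence $Y_S$ is uniform on its support, which is the orbit of all sequences in which each value $s$ of $X_S=(X_i)_{i\in S}$ occurs exactly $kp_S(s)$ times, $p_S(s)=\Pr(X_S=s)$. Thus $Y$ is quasi-uniform. By Stirling's formula $\log r!=r\log r-r+O(\log r)$ for $r\ge2$, as $k\to\infty$,
$$\frac1kH(Y_S)=\frac1k\log\frac{k!}{\prod_s(kp_S(s))!}=-\sum_sp_S(s)\log p_S(s)+O\Bigl(\frac{\log k}{k}\Bigr)\to H(X_S),$$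
where $s$ runs over the values with $p_S(s)>0$. The entropy vector $h'$ of $Y$ satisfies $\frac1kc\cdot h'\to c\cdot h<0$, so $c\cdot h'<0$ for large $k$. $\square$

For instance, a bit with $\Pr(X_1=1)=1/3$ and $k=3$ becomes a uniform choice among $001,010,100$.

The first plan is now clear: use the graphs $T_S$, so that $\log\operatorname{hom}(T_S;G)$ plays the role of $h(S)$, and translate an information inequality $\sum c_Sh(S)\ge0$ into $\prod_S\operatorname{hom}(T_S;G)^{c_S}\ge1$. This plan stops working in two places.

*Colors are not available.* The number $\operatorname{hom}(H;G)$ knows nothing of colors. Without them $T_{\{1,2\}}$ and $T_{\{2,3\}}$ are the same graph, a cherry, and have equal counts in every $G$. But if $Y_1$ is a fair bit and $Y_2,Y_3$ are constant, then $h(\{1,2\})=\log2$ while $h(\{2,3\})=0$.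

*The target is arbitrary.* Suppose colors were available. An inequality must hold for every target, not just for $M(Y)$, and the translated inequality can fail. Take $c\in I_3$ with $c\cdot h=h(\{1\})+h(\{2\})-h(\{1,2\})$, whose translation is
$$\#(T_{\{1\}}\to M)\cdot\#(T_{\{2\}}\to M)\ \ge\ \#(T_{\{1,2\}}\to M)$$
with color-preserving counts. Let $M$ be $F$ with $u_{\{1,2\}}$ replaced by $K\ge2$ twins of the same color, each joined to $u_1$ and $u_2$. The counts are $1$, $1$ and $K$, and $1\ge K$ is false. The count of $T_S$ bounds an entropy only from above, so it may replace $h(S)$ where $c_S>0$, but not where $c_S<0$.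

The second difficulty is overcome as for $vw\ge e^2$: where $c_S<0$ we bound $h(S)$ from below, using $D_S$. In the last example this leads to
$$\#(T_{\{1\}}\to M)\cdot\#(T_{\{2\}}\to M)\cdot\#(D_{\{1,2\}}\to M)\ \ge\ \#(F\to M)^2 .$$
For the graph with $K$ twins both sides equal $K^2$: $F$ has $K$ homomorphisms, and the two copies of $u_{\{1,2\}}$ in $D_{\{1,2\}}$ choose their twins independently. On $M(Y)$ the inequality still reduces to $h(\{1\})+h(\{2\})\ge h(\{1,2\})$, by Lemma 1. Section 7 carries this out in general. First we produce the colors.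

## 5. A rigid graph with marked pairs of vertices

Colors will be enforced by attaching a fixed graph $L$ with special pairs of vertices $a_S,b_S$: a vertex has "color $S$" if it is joined to both $a_S$ and $b_S$. For this we need $L$ to map into the relevant targets in only one way.

**Definition (the graphs $L$ and $P$).** Let $m=60N+1$, so $3\nmid m$ and $m\ge22$. The graph $L$ has vertex set $\mathbb Z_m\cup\{z\}$. For $i,j\in\mathbb Z_m$, $i\sim j$ iff $i-j\in\{\pm1,\pm2\}$, and $z\sim0,5,11$. Let $C_m^2$ be its induced subgraph on $\mathbb Z_m$. Enumerate $\mathcal S=\{S_1,\dots,S_N\}$ and put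
$$a_{S_j}=20j,\qquad b_{S_j}=20j+10\qquad\text{in }\mathbb Z_m .$$
Let $P$ be the disjoint union $L\sqcup B$ with the added edges $p_Sa_S$ and $p_Sb_S$ for $S\in\mathcal S$.

Since $20\le20j<20j+10\le20N+10<m$, the pairs $\{a_S,b_S\}$ are pairwise disjoint and avoid $\{0,5,11\}$. The two elements of a pair have cyclic distance $10$.

The condition $3\nmid m$ is needed: if $3\mid m$, then sending $i$ to its residue mod $3$ in $\{0,1,2\}\subset\mathbb Z_m$ is a homomorphism $C_m^2\to C_m^2$ onto a triangle, because $\pm1,\pm2$ are nonzero mod $3$. The next lemma shows that for our $m$ only rotations and reflections remain. The vertex $z$ then removes these.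

**Lemma 3.** Every homomorphism $f:C_m^2\to C_m^2$ has the form $f(i)=\varepsilon i+c$ with $\varepsilon\in\{1,-1\}$.

*Proof.* **Step 1: all increments agree mod 3.** Let $s_i\in\{\pm1,\pm2\}$ represent $f(i+1)-f(i)$, for $i\in\mathbb Z_m$. Since $i\sim i+2$, the sum $s_i+s_{i+1}$ is congruent mod $m$ to some $y\in\{\pm1,\pm2\}$. As $|s_i+s_{i+1}-y|\le6<m$, in fact $s_i+s_{i+1}=y$ as integers. So $s_i$, $s_{i+1}$ and $s_i+s_{i+1}$ are all nonzero mod $3$. If $s_i\not\equiv s_{i+1}$, then one is $1$ and the other $-1$ mod $3$ and the sum is $0$, a contradiction. Hence there is one $\varepsilon\in\{\pm1\}$ with $s_i\equiv\varepsilon\pmod3$ for all $i$.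

**Step 2: the winding number is $\varepsilon$.** The increments around the cycle add up to $0$ mod $m$, so $\sum_is_i=km$ with $k\in\mathbb Z$. By Step 1, $|s_i+s_{i+1}|\le2$, so $|2km|=|\sum_i(s_i+s_{i+1})|\le2m$ and $|k|\le1$. Mod $3$ we have $km\equiv\varepsilon m$, and $3\nmid m$, so $k\equiv\varepsilon\pmod 3$. With $|k|\le1$ this gives $k=\varepsilon$.

**Step 3: all increments equal $\varepsilon$.** Now $\sum_i(s_i+s_{i+1})=2\varepsilon m$ is a sum of $m$ terms of absolute value at most $2$, so $s_i+s_{i+1}=2\varepsilon$ for every $i$. By Step 1, $s_i\in\{\varepsilon,-2\varepsilon\}$. The sums of two such numbers are $2\varepsilon$, $-\varepsilon$, $-4\varepsilon$, and only $\varepsilon+\varepsilon$ gives $2\varepsilon$. So $s_i=\varepsilon$ for all $i$, and $f(i)=\varepsilon i+f(0)$. $\square$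

**Lemma 4.** (i) The only homomorphism $L\to P$ is the inclusion. (ii) For each $S$, the only common neighbor of $a_S$ and $b_S$ in $P$ is $p_S$.

*Proof.* **Step 1: all triangles of $P$ lie in $\mathbb Z_m$.** The neighbors $0,5,11$ of $z$ have pairwise cyclic distances $5,6,11$ (here $m\ge22$ is used), so they are pairwise nonadjacent, and $z$ is in no triangle. The neighbors of $p_S$ are $a_S$, $b_S$ and its neighbors $p_T$ in $B$. Here $a_S\not\sim b_S$, since their distance is $10$. The vertices $a_S,b_S$ are not adjacent to $p_T$ for $T\ne S$, because the pairs are disjoint. Two $B$-neighbors of $p_S$ are nonadjacent, because $B$ is bipartite. So $p_S$ is in no triangle.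

**Step 2: proof of (i).** Let $f:L\to P$ be a homomorphism. Each $i\in\mathbb Z_m$ lies in the triangle $i,i+1,i+2$, whose image is a triangle. By Step 1, $f(i)\in\mathbb Z_m$, and Lemma 3 gives $f(i)=\varepsilon i+c$ on $\mathbb Z_m$. In particular $f$ preserves cyclic distances. The vertex $f(z)$ is adjacent to $f(0),f(5),f(11)$, which are three vertices of $\mathbb Z_m$ at pairwise distances $5,6,11$. A vertex of $\mathbb Z_m$ cannot be adjacent to two of them, since that would need distance at most $4$. A vertex $p_S$ has only two neighbors in $\mathbb Z_m$. So $f(z)=z$ and $\{f(0),f(5),f(11)\}=\{0,5,11\}$. The pairs $\{0,5\}$, $\{5,11\}$, $\{0,11\}$ have the distinct distances $5,6,11$, and these are preserved. So $f$ maps each of these pairs to itself, and hence fixes $0,5,11$. From $f(0)=0$ we get $c=0$, and $f(5)=5$ gives $5\varepsilon\equiv5\pmod m$, so $\varepsilon=1$ since $m\nmid10$. Thus $f$ is the inclusion.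

**Step 3: proof of (ii).** A common neighbor of $a_S,b_S$ in $\mathbb Z_m$ would force their distance to be at most $4$, but it is $10$. The vertex $z$ is not adjacent to $a_S$, since $a_S\notin\{0,5,11\}$. The vertex $p_T$ is adjacent to $a_S$ only if $T=S$, and $p_S$ is adjacent to both. $\square$

## 6. The collection $\mathcal U_n$ and the graphs that realize entropy vectors

**Definition ($J^+$).** For a colored graph $J$ let $J^+$ be $L\sqcup J$ with the added edges $va_{c(v)}$ and $vb_{c(v)}$ for $v\in V(J)$. It is a simple graph, and it is connected because $L$ is connected and each $v$ is joined to $L$. Note that $F^+\cong P$.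

Let $G$ be any graph and $\varphi\in\mathrm{Hom}(L;G)$. Let $\mathrm{Hom}_\varphi(J;G)$ be the set of homomorphisms $\psi:J\to G$ such that each $\psi(v)$ is a common neighbor of $\varphi(a_{c(v)})$ and $\varphi(b_{c(v)})$, and let $\operatorname{hom}_\varphi(J;G)$ be its size. A homomorphism $J^+\to G$ is exactly such a pair $(\varphi,\psi)$, so
$$\operatorname{hom}(J^+;G)=\sum_{\varphi\in\mathrm{Hom}(L;G)}\operatorname{hom}_\varphi(J;G).\tag{1}$$
Each $\varphi$ provides its own coloring of $G$, in which some vertices may have several colors or none. If the target is itself of the form $M^+$, there is only one $\varphi$ and the coloring is the intended one: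

**Lemma 5.** Let $M$ be a colored graph. Then $\operatorname{hom}(L;M^+)=1$, and for every colored $J$, $\operatorname{hom}(J^+;M^+)$ is the number of color-preserving homomorphisms $J\to M$. Every homomorphism $J^+\to M^+$ is the identity on $L$ and restricts to a color-preserving homomorphism $J\to M$.

*Proof.* Let $\pi:M^+\to P$ be the identity on $L$ and $v\mapsto p_{c(v)}$ on $M$. This is a homomorphism, by the definition of colored graphs, and $\pi^{-1}(L)=L$. If $\Psi:L\to M^+$ is a homomorphism, then $\pi\Psi$ is the inclusion by Lemma 4(i), so $\Psi$ takes values in $\pi^{-1}(L)=L$, where $\pi$ is the identity. So $\Psi$ is the inclusion.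

Let $\Psi:J^+\to M^+$ be a homomorphism. It is the identity on $L$ by what we have just shown. Let $v\in V(J)$ have color $S$. Then $\Psi(v)$ is adjacent to $a_S,b_S$, so $\pi\Psi(v)$ is a common neighbor of $a_S,b_S$ in $P$, and it equals $p_S$ by Lemma 4(ii). So $\Psi(v)$ is a vertex of $M$ of color $S$. Since the edges of $M^+$ between vertices of $M$ are those of $M$, $\Psi$ restricts to a color-preserving homomorphism $J\to M$. Conversely, each such homomorphism extends by the identity on $L$. $\square$

**Definition ($\mathcal U_n$, $\iota$, $\rho$).** Let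
$$\mathcal U_n=\{L,\ F^+\}\cup\{T_S^+,\ D_S^+:\ S\in\mathcal S\},$$
and index the coordinates of $\mathbb R^{\mathcal U_n}$ by $L$, $F$, $T_S$, $D_S$. Define the rational linear map $\iota:\mathbb R^{\mathcal S}\to\mathbb R^{\mathcal U_n}$ by
$$\iota(h)_L=0,\quad\iota(h)_F=h([n]),\quad\iota(h)_{T_S}=h(S),\quad\iota(h)_{D_S}=2h([n])-h(S),$$
and let $\rho=\iota^T:\mathbb R^{\mathcal U_n}\to\mathbb R^{\mathcal S}$, so that $\rho(y)\cdot h=y\cdot\iota(h)$ for all $y$ and $h$.

*These are $2N+2$ pairwise non-isomorphic connected graphs.* The graph $L$ has fewer vertices than any $J^+$. By Lemma 5, an isomorphism $J^+\to J'^+$ is the identity on $L$, so it maps $V(J)$ bijectively to $V(J')$ and preserves colors. It remains to see that the colored graphs $F,T_S,D_S$ have different color multisets. In $F$ each of the $N$ colors occurs once. In $T_S$ the colors are $S$ and the singletons $\{i\}$, $i\in S$, once each, so $S$ is the largest color. These are at most $n+1$ colors, and $n+1<2^n-1$ since $n\ge3$. In $D_S$ the colors $\{i\}$, $i\in S$, occur once and all others twice. So the multisets differ.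 (For $n=2$ we would have $T_{[2]}=F$.)

**Lemma 6.** If $h$ is the entropy vector of a quasi-uniform $Y$, there is an admissible graph $G$ with $\ell(G)=\iota(h)$.

*Proof.* Take $G=M(Y)^+$. By Lemma 5, $\operatorname{hom}(L;G)=1$ and the other counts are the color-preserving ones, which Lemma 1 gives. They are positive, and their logarithms are the coordinates of $\iota(h)$. $\square$

This already gives one inclusion of Theorem 1.

**Proof of $\rho(C(\mathcal U_n))\subseteq I_n$.** Let $y\in C(\mathcal U_n)$ and $c=\rho(y)$. For every quasi-uniform entropy vector $h$, Lemma 6 gives an admissible $G$ with $\ell(G)=\iota(h)$, so $c\cdot h=y\cdot\iota(h)=y\cdot\ell(G)\ge0$. By Lemma 2, $c\cdot h\ge0$ for all entropic $h$, so $c\in I_n$. $\square$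

## 7. Entropies squeezed between homomorphism counts

For the other inclusion we need, for each $c\in I_n$, a *valid* graph inequality $y$ with $\rho(y)=c$. So we must now start from an arbitrary admissible $G$ and find an entropic vector close to its counts. The error is measured by
$$\sigma_S(x)=x_{T_S}+x_{D_S}+2x_L-2x_F\qquad(x\in\mathbb R^{\mathcal U_n},\ S\in\mathcal S).$$
Observe that
$$\sigma_S(\iota(h))=h(S)+\bigl(2h([n])-h(S)\bigr)+0-2h([n])=0\quad\text{for all }h,\tag{2}$$
so there is no error on the graphs of Lemma 6.

**Lemma 7.** For every admissible $G$, with $x=\ell(G)$, there is an entropic $h$ with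
$$x_{T_S}-\sigma_S(x)\ \le\ h(S)\ \le\ x_{T_S}\quad\text{for all }S\in\mathcal S,\tag{3}$$
$$x_F\ \le\ x_L+h([n])+\sum_{|S|\ge2}\bigl(x_{T_S}-h(S)\bigr).\tag{4}$$
The lower bound in (3) is the same as $h(S)\ge2x_F-2x_L-x_{D_S}$.

*Proof.* **Step 1: choose one coloring of $G$ and a random copy of $F$.** By (1), $\operatorname{hom}(F^+;G)$ is a sum of $\operatorname{hom}(L;G)$ terms $\operatorname{hom}_\varphi(F;G)$. So there is $\varphi$ with
$$\operatorname{hom}_\varphi(F;G)\ \ge\ \frac{\operatorname{hom}(F^+;G)}{\operatorname{hom}(L;G)}>0,\qquad\text{i.e.}\qquad\log\operatorname{hom}_\varphi(F;G)\ge x_F-x_L.\tag{5}$$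
Let $X$ be uniform on $\mathrm{Hom}_\varphi(F;G)$. Put $X_S=X(u_S)$, $X_i=X(u_i)$, and $h(S)=H((X_i)_{i\in S})$. This $h$ is entropic. Note that $X_S$ is the image of the vertex $u_S$, not the tuple $(X_i)_{i\in S}$; in $M(Y)^+$ one determines the other, but in general they do not.

**Step 2: the upper bound comes from $T_S$.** The restriction of $X$ to $T_S$ lies in $\mathrm{Hom}_\varphi(T_S;G)$, and by (1) this set has at most $\operatorname{hom}(T_S^+;G)$ elements. So (E2) and (E1) give
$$h(S)\ \le\ H\bigl(X_S,(X_i)_{i\in S}\bigr)\ \le\ \log\operatorname{hom}_\varphi(T_S;G)\ \le\ x_{T_S}.\tag{6}$$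

**Step 3: the lower bound comes from $D_S$.** For a tuple $s$ of vertices indexed by $S$, let $d(s)$ be the number of $\psi\in\mathrm{Hom}_\varphi(F;G)$ with $(\psi(u_i))_{i\in S}=s$. An element of $\mathrm{Hom}_\varphi(D_S;G)$ is a pair of elements of $\mathrm{Hom}_\varphi(F;G)$ that agree on $u_i$, $i\in S$. So
$$\sum_sd(s)=\operatorname{hom}_\varphi(F;G),\qquad\sum_sd(s)^2=\operatorname{hom}_\varphi(D_S;G)\le\operatorname{hom}(D_S^+;G).$$
The law of $(X_i)_{i\in S}$ is $p(s)=d(s)/\operatorname{hom}_\varphi(F;G)$. By (E3) and (5),
$$h(S)\ \ge\ -\log\sum_sp(s)^2=2\log\operatorname{hom}_\varphi(F;G)-\log\operatorname{hom}_\varphi(D_S;G)\ \ge\ 2x_F-2x_L-x_{D_S},$$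
and the right side is $x_{T_S}-\sigma_S(x)$.

**Step 4: the bound on $x_F$.** (It is used only in Section 9.) By (6),
$$H\bigl(X_S\mid(X_i)_{i\in S}\bigr)=H\bigl(X_S,(X_i)_{i\in S}\bigr)-h(S)\le x_{T_S}-h(S).$$
The variable $X$ consists of $X_1,\dots,X_n$ and the $X_S$ with $|S|\ge2$. So by (5), uniformity of $X$, the chain rule and (E2),
$$x_F-x_L\le\log\operatorname{hom}_\varphi(F;G)=H(X)\le h([n])+\sum_{|S|\ge2}H\bigl(X_S\mid(X_i)_{i\in S}\bigr)\le h([n])+\sum_{|S|\ge2}\bigl(x_{T_S}-h(S)\bigr).\ \square$$

As a check, take $n=3$ and $G=M^+$ for the graph $M$ with $K$ twins of Section 4. There $x_L=0$, $x_F=\log K$, $x_{T_{\{1,2\}}}=\log K$, $x_{D_{\{1,2\}}}=2\log K$, so $\sigma_{\{1,2\}}(x)=\log K$. The images of $u_1,u_2$ are constant, so $h(\{1,2\})=0$, and the lower bound in (3) is attained: $\log K-\log K=0$.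

The bounds (3) dictate the correct translation of an information inequality. For $c\in\mathbb R^{\mathcal S}$ let $c_S^\pm=\max(0,\pm c_S)$ and $\kappa=\sum_Sc_S^-$. Replace $h(S)$ by its upper bound $x_{T_S}$ where $c_S>0$, and by its lower bound $2x_F-2x_L-x_{D_S}$ where $c_S<0$. This leads to the vector $Q_c\in\mathbb R^{\mathcal U_n}$ with
$$(Q_c)_{T_S}=c_S^+,\quad(Q_c)_{D_S}=c_S^-,\quad(Q_c)_L=2\kappa,\quad(Q_c)_F=-2\kappa .$$

**Proof of $I_n\subseteq\rho(C(\mathcal U_n))$.** Let $c\in I_n$.

**Step 1: $Q_c$ is valid.** Let $G$ be admissible, $x=\ell(G)$, and $h$ as in Lemma 7. Since $c_S^+,c_S^-\ge0$,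
$$Q_c\cdot x=\sum_Sc_S^+x_{T_S}-\sum_Sc_S^-\bigl(2x_F-2x_L-x_{D_S}\bigr)\ \ge\ \sum_Sc_S^+h(S)-\sum_Sc_S^-h(S)=c\cdot h\ \ge\ 0 ,$$
the last step because $h$ is entropic and $c\in I_n$. So $Q_c\in C(\mathcal U_n)$.

**Step 2: $\rho(Q_c)=c$.** For every $h\in\mathbb R^{\mathcal S}$,
$$\rho(Q_c)\cdot h=Q_c\cdot\iota(h)=\sum_Sc_S^+h(S)+\sum_Sc_S^-\bigl(2h([n])-h(S)\bigr)-2\kappa h([n])=c\cdot h .$$
This holds for any $c\in\mathbb R^{\mathcal S}$, whether or not $c\in I_n$. $\square$

Together with Section 6 this proves Theorem 1. With the theorem of Matúš it proves the Corollary: for $n\ge4$ the cone $C(\mathcal U_n)$, already for the $2\cdot15+2=32$ graphs of $\mathcal U_4$, is not finitely generated. The statement in question is disproved.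

## 8. Every information inequality as a pure binomial inequality

The proof gives more: each single information inequality is equivalent to a single pure binomial inequality, and in this inequality only one graph stands on the smaller side.

**Theorem 2.** Let $n\ge3$, $c\in\mathbb R^{\mathcal S}$, $\kappa=\sum_Sc_S^-$. Then $\sum_Sc_S\,H(X_S)\ge0$ holds for all finite-valued $X_1,\dots,X_n$ (here $X_S=(X_i)_{i\in S}$) if and only if
$$\operatorname{hom}(L;G)^{2\kappa}\prod_S\operatorname{hom}(T_S^+;G)^{c_S^+}\prod_S\operatorname{hom}(D_S^+;G)^{c_S^-}\ \ge\ \operatorname{hom}(P;G)^{2\kappa}\quad\text{for all admissible }G.$$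
Moreover $G$ is admissible for $\mathcal U_n$ iff $\operatorname{hom}(P;G)>0$. Consequently, for $n\ge4$, even the subcone of $C(\mathcal U_n)$ in which only the coordinate of the single graph $P=F^+$ may be negative is not finitely generated.

*Proof.* **Step 1: the equivalence.** The displayed inequality says that $Q_c\in C(\mathcal U_n)$. If $c\in I_n$, then $Q_c\in C(\mathcal U_n)$ by Section 7. Conversely, if $Q_c\in C(\mathcal U_n)$, then $c=\rho(Q_c)\in\rho(C(\mathcal U_n))\subseteq I_n$.

**Step 2: admissibility.** If $G$ is admissible, then $\operatorname{hom}(P;G)=\operatorname{hom}(F^+;G)>0$. For the converse, every graph in $\mathcal U_n$ has a homomorphism to $F^+\cong P$: $L$ and $T_S^+$ are subgraphs of $F^+$, and $D_S^+$ maps to $F^+$ by folding the two copies of $F$ together. Composing with a homomorphism $P\to G$ shows that all counts are positive.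

**Step 3: the subcone.** All $Q_c$ with $c\in I_n$ lie in the subcone, since their only possibly negative coordinate is $-2\kappa$ at $F$. So the image of the subcone under $\rho$ contains $I_n$, and it is contained in $\rho(C(\mathcal U_n))=I_n$. For $n\ge4$ this image is not finitely generated, so neither is the subcone. $\square$

In particular, since $c\mapsto Q_c$ is computable, deciding validity of pure binomial inequalities with rational exponents is at least as hard as deciding validity of linear information inequalities with rational coefficients.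

## 9. The entropy cone as an exposed face

Finally we pass to the dual side. Let $\mathcal T=C(\mathcal U_n)^*$ and $\overline\Gamma_n=I_n^*$. Since $C(\mathcal U_n)=\{\ell(G)\}^*$ and $I_n=\{\text{entropic vectors}\}^*$, the bipolar theorem says that $\mathcal T$ is the closed convex cone generated by all $\ell(G)$, $G$ admissible, and that $\overline\Gamma_n$ is the closed convex cone generated by the entropic vectors. An exposed face of $\mathcal T$ is the zero set on $\mathcal T$ of a linear functional that is nonnegative on $\mathcal T$.

**Theorem 3.** With $\mathcal T$ and $\overline\Gamma_n$ as above,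
$$\Phi=\mathcal T\cap\{x:\ x_L=0,\ \sigma_S(x)=0\ \ \forall S\in\mathcal S\}$$
is an exposed face of $\mathcal T$, and $\iota$ restricts to a linear isomorphism $\overline\Gamma_n\to\Phi$.

*Proof.* We use repeatedly that a homogeneous linear inequality that holds for all $\ell(G)$ holds on $\mathcal T$. We also need the identity, valid for all $x\in\mathbb R^{\mathcal U_n}$ and $c\in\mathbb R^{\mathcal S}$,
$$Q_c\cdot x=\sum_Sc_S\,x_{T_S}+\sum_Sc_S^-\sigma_S(x).\tag{7}$$
To check it, insert the definition of $\sigma_S$: the right side is $\sum_S(c_S+c_S^-)x_{T_S}+\sum_Sc_S^-x_{D_S}+2\kappa x_L-2\kappa x_F$, and $c_S+c_S^-=c_S^+$.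

**Step 1: $\Phi$ is an exposed face.** For $x=\ell(G)$ we have $x_L\ge0$, since $\operatorname{hom}(L;G)\ge1$, and $\sigma_S(x)\ge0$ by (3). So these hold on $\mathcal T$. The functional $x_L+\sum_S\sigma_S(x)$ is a sum of terms that are nonnegative on $\mathcal T$, so it vanishes at $x\in\mathcal T$ exactly when all its terms do, that is, when $x\in\Phi$.

**Step 2: $\iota(\overline\Gamma_n)\subseteq\Phi$.** Let $h\in\overline\Gamma_n$. For $y\in C(\mathcal U_n)$ we have $\rho(y)\in I_n$ by Theorem 1, so $y\cdot\iota(h)=\rho(y)\cdot h\ge0$. Hence $\iota(h)\in C(\mathcal U_n)^*=\mathcal T$. Also $\iota(h)_L=0$, and $\sigma_S(\iota(h))=0$ by (2).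

**Step 3: for $x\in\Phi$, the vector $g=(x_{T_S})_S$ lies in $\overline\Gamma_n$.** Let $c\in I_n$. Then $Q_c\in C(\mathcal U_n)$, so $Q_c\cdot x\ge0$. Since all $\sigma_S(x)=0$, (7) gives $c\cdot g=Q_c\cdot x\ge0$. Hence $g\in I_n^*=\overline\Gamma_n$.

**Step 4: $x=\iota(g)$ for $x\in\Phi$.** On $\Phi$ we have $x_L=0$, and $\sigma_S(x)=0$ gives $x_{D_S}=2x_F-x_{T_S}$. So it suffices to show $x_F=x_{T_{[n]}}$, since then $x_F=g([n])$ and $x_{D_S}=2g([n])-g(S)$.

For $x=\ell(G)$, (4) and (3) give $x_F\le x_L+x_{T_{[n]}}+\sum_{|S|\ge2}\sigma_S(x)$. This is linear, so it holds on $\mathcal T$, and on $\Phi$ it reads $x_F\le x_{T_{[n]}}$.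

Conversely, let $G$ be admissible and $\varphi\in\mathrm{Hom}(L;G)$ arbitrary, and define $d(s)$ as in Step 3 of Lemma 7 with $S=[n]$, for this $\varphi$. The $d(s)$ are nonnegative integers, so
$$\operatorname{hom}_\varphi(D_{[n]};G)=\sum_sd(s)^2\ge\sum_sd(s)=\operatorname{hom}_\varphi(F;G).$$
Summing over $\varphi$ and using (1), we get $\operatorname{hom}(D_{[n]}^+;G)\ge\operatorname{hom}(F^+;G)$. So $x_{D_{[n]}}\ge x_F$ on $\mathcal T$. On $\Phi$ this says $2x_F-x_{T_{[n]}}\ge x_F$, i.e. $x_F\ge x_{T_{[n]}}$.

**Step 5: $\iota$ is an isomorphism onto $\Phi$.** Steps 2–4 show $\iota(\overline\Gamma_n)=\Phi$. The map $\iota$ is injective, because its $T_S$-coordinates are the $h(S)$. $\square$
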